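# Nonzero second differences of the weighted range-LIS matrix

## 1. Decreasing sequences: range maxima and visible pairs

Take $n\ge 2$ positive numbers $w_0,\dots,w_{n-1}$ in a row and form the table of all range maxima $\max_{i\le k<j}w_k$. The table has about $n^2/2$ entries but only $n$ numbers behind it. One way to measure how much the table really varies is to take its mixed second difference and count the nonzero entries. We do this first, because the range-maximum table is the easy case of the object this lecture is about.

**Definition (weighted range-LIS matrix).** Let $s=(s_0,\dots,s_{n-1})$ be a sequence of distinct numbers, and let position $k$ carry a real weight $w_k>0$. For $0\le i\le j\le n$ let $s[i.\,.j)=(s_i,\dots,s_{j-1})$. Then $M_{i,j}=M^s_{i,j}$ is the maximum total weight of an increasing subsequence of $s[i.\,.j)$, with $M_{i,i}=0$.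

If all weights are $1$, this is the length of a longest increasing subsequence of the window $s[i.\,.j)$.

**Definition (density, core size).** The density matrix of $A$ is
$$A^{\square}_{i,j}=A_{i+1,j}+A_{i,j+1}-A_{i,j}-A_{i+1,j+1}.$$
The core size $\delta(M^s)$ is the number of pairs $0\le i<j\le n-1$ with $(M^s)^\square_{i,j}\ne 0$. For these pairs all four entries involved are defined.

For $n=2$ there is only the pair $(0,1)$, and $M^\square_{0,1}=M_{1,1}+M_{0,2}-M_{0,1}-M_{1,2}=M_{0,2}-w_0-w_1$. If $s_0<s_1$, then $M_{0,2}=w_0+w_1$ and $\delta=0$. If $s_0>s_1$, then $M_{0,2}=\max(w_0,w_1)$, the entry is $-\min(w_0,w_1)$, and $\delta=1$. More generally, if $s$ is increasing of any length, then $M_{i,j}=w_i+\dots+w_{j-1}$ and $\delta=0$.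

Now let $s$ be **decreasing**. An increasing subsequence has at most one element, so $M_{i,j}=\max_{i\le k<j}w_k$ for $i<j$: the range-maximum table.

**Proposition 1.** Let $s$ be decreasing. Then $\delta(M^s)$ is the number of pairs $i<j$ such that all weights strictly between positions $i$ and $j$ are smaller than $\min(w_i,w_j)$. The maximum of $\delta(M^s)$ over decreasing weighted sequences of length $n$ is exactly $2n-3$.

*Proof.* **Step 1: compute one entry.** For $i<j\le n-1$ let $m=M_{i+1,j}$, which is the maximum weight strictly between $i$ and $j$ (and $m=0$ if $j=i+1$). Then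
$$M^\square_{i,j}=m+\max(w_i,m,w_j)-\max(w_i,m)-\max(m,w_j).$$
If $w_i\le m$, this is $m+\max(m,w_j)-m-\max(m,w_j)=0$; the case $w_j\le m$ is symmetric. If both $w_i$ and $w_j$ exceed $m$, it is $m+\max(w_i,w_j)-w_i-w_j=m-\min(w_i,w_j)<0$. This is the first assertion. Call such pairs *visible*: standing on $i$, one sees $j$ over everything in between.

**Step 2: at most $2n-3$ visible pairs.** There are $n-1$ adjacent pairs. To a visible non-adjacent pair $(i,j)$ assign a position $m^*$ of maximum weight strictly between $i$ and $j$. All weights strictly between are at most $w_{m^*}$, while $w_i,w_j>w_{m^*}$. So $i$ is the last position before $m^*$ with weight $>w_{m^*}$, and $j$ is the first such position after $m^*$. Hence $m^*$ determines $(i,j)$. As $m^*\in\{1,\dots,n-2\}$, there are at most $n-2$ visible non-adjacent pairs, and $\delta\le (n-1)+(n-2)$.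

**Step 3: $2n-3$ is attained.** Take $w_0=n$ and $w_k=k$ for $1\le k\le n-1$. Each pair $(0,j)$ with $1\le j\le n-1$ is visible, because the weights between are $1,\dots,j-1$ and $\min(n,j)=j$. Each pair $(k,k+1)$ with $1\le k\le n-2$ is adjacent, hence visible. If $1\le i<j-1$, then position $i+1$ lies strictly between $i$ and $j$ and $w_{i+1}>w_i$, so $(i,j)$ is not visible. The total is $(n-1)+(n-2)=2n-3$. $\square$

## 2. Arbitrary sequences: from one term to many

What changes when $s$ is not decreasing? The value $M_{i,j}$ is then a sum over a whole increasing subsequence, the optimal subsequence may change completely when $i$ or $j$ moves by one, and no single position $m^*$ is there to be charged. Does the count stay nearly linear, or can it become quadratic?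

The question comes from Paweł Gawrychowski, Egor Gorbachev, Tomasz Kociumaka, "Core-Sparse Monge Matrix Multiplication: Improved Algorithm and Applications", arXiv:2408.04613 (2024). There $M^s$ is the matrix of longest-path values in an alignment graph of $s$, and that graph also defines entries with $i>j$ through backward edges of large weight; we use only $i\le j$. In the unweighted case $\delta(M^s)=\mathcal O(n)$. When the individual weights are $\Omega(n)$, the bound available there is the trivial $\mathcal O(n^2)$. The problem is stated as: "A bound of the form $\delta(M^s) \le \tilde{\mathcal{O}}(n^e)$ for $e < 2$ valid for every length-$n$ sequence $s$ would be of interest." Here $\tilde{\mathcal O}$ hides factors polylogarithmic in $n$. So we ask for constants $e<2$, $C>0$, $c\ge0$, independent of $s$ and of the weights, with $\delta(M^s)\le C\,n^e\log^c n$ for all $n\ge 2$ and all weighted sequences with distinct values and positive real weights.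

The answer is yes, with $e=1$. The precise bound uses one parameter of $s$.

**Definition (admissible).** An integer $r\ge1$ is *admissible* for $s$ if the set of values can be cut into $r$ nonempty sets $V_0<V_1<\dots<V_{r-1}$ (every element of $V_a$ is smaller than every element of $V_{a+1}$) such that the values of each $V_a$ appear in $s$ in decreasing order.

Cutting into singletons shows that $r=n$ is always admissible. If $s$ is decreasing, $r=1$ is admissible. For $s=(1,0,3,2)$ the cut $\{0,1\},\{2,3\}$ shows that $r=2$ is admissible. For $s=(2,0,3,1)$ the value $0$ comes before $1$ and $2$ comes before $3$, so cuts are forced there. The values $2,1$ appear in decreasing order, so $\{0\},\{1,2\},\{3\}$ works, and the smallest admissible number is $3$.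

**Theorem 1.** If $r$ is admissible for $s$, then for all positive weights
$$\delta(M^s)\le n\lceil\log_2 r\rceil+2(n-r).$$
In particular (with $r=n$) every weighted sequence satisfies $\delta(M^s)\le n\lceil\log_2 n\rceil$.

For $n\ge2$ we have $\lceil\log_2n\rceil\le \log_2 n+1\le 2\log_2n\le 3\ln n$, so the bound asked for holds with $e=1$, $c=1$, $C=3$.

**Theorem 2.** For every $n\ge2$ some weighted sequence has $\delta(M^s)=2n-3$. Hence no $e<1$ is possible, and the maximum of $\delta(M^s)$ over weighted sequences of length $n$ lies in $[\,2n-3,\ n\lceil\log_2n\rceil\,]$. Among decreasing sequences the maximum is exactly $2n-3$.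

*Proof of Theorem 2, given Theorem 1.* The first and last sentences are Proposition 1. If $e<1$, then $2n-3>C\,n^e\log^cn$ for all large $n$, whatever $C$ and $c$ are. The interval combines $2n-3$ with the case $r=n$ of Theorem 1. $\square$

It remains to prove Theorem 1.

## 3. Exchanging tails of two chains

A *chain* is a set of positions $a_1<\dots<a_p$ with $s_{a_1}<\dots<s_{a_p}$, and $w(\cdot)$ denotes total weight. For $i\le k$ let $f_i(k)$ be the maximum weight of a chain in $[i,k]$ that ends at $k$. We use three facts throughout: $f_i(k)\ge w_k>0$; $f_i(k)$ is nonincreasing in $i$, since a larger $i$ allows fewer chains; and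
$$M_{i,j}=\max\big(\{0\}\cup\{f_i(k):i\le k<j\}\big).\tag{1}$$

When the window is extended to the left from $i'$ to $i$, every $f(k)$ can only grow. The next lemma says that an earlier, higher element gains at least as much as a later, lower one.

**Lemma 1.** Let $0\le i<i'\le x<y$ and $s_x>s_y$. Then
$$f_i(x)-f_i(y)\ \ge\ f_{i'}(x)-f_{i'}(y).$$

Two checks on $n=3$, with $x=1$, $y=2$, $i=0$, $i'=1$. For $s=(1,2,0)$ the two sides are $w_0+w_1-w_2$ and $w_1-w_2$. The hypothesis $s_x>s_y$ matters. For $s=(1,0,2)$ with $w_0>w_1$, the element $x$ gains nothing from position $0$, while $f_0(2)-f_1(2)=(w_2+w_0)-(w_2+w_1)>0$, and the inequality fails.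

*Proof.* The aim is to take an optimal chain to $y$ in the large window and an optimal chain to $x$ in the small window, and to re-cut their union into a chain to $x$ in the large window and a chain to $y$ in the small one. In the position-value plane the two chains must cross, and we swap tails at the crossing.

Let $a_1<\dots<a_p=y$ be an optimal chain for $f_i(y)$, and $b_1<\dots<b_q=x$ one for $f_{i'}(x)$.

**Case $a_1\ge i'$.** The chain $a$ lies in $[i',y]$, so $f_{i'}(y)\ge f_i(y)$. Also $f_i(x)\ge f_{i'}(x)$. Adding the two inequalities gives the claim.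

**Case $a_1<i'$.** Then $a_1<i'\le b_1$. For $1\le t\le q$ let $k(t)=\max\{k:a_k<b_t\}$.

- It exists, because $a_1<b_1\le b_t$.
- It satisfies $k(t)<p$, because $b_t\le x<y=a_p$.
- It is nondecreasing in $t$, because $b_t$ increases.

For $t=q$ the chain $a$ is below $b$: since $k(q)<p$, we have $s_{a_{k(q)}}<s_{a_p}=s_y<s_x=s_{b_q}$. So there is a smallest $t$ with $s_{a_{k(t)}}<s_{b_t}$. Fix it, and let $k=k(t)$. Put
$$X'=(a_1,\dots,a_k,b_t,\dots,b_q),\qquad Y'=(b_1,\dots,b_{t-1},a_{k+1},\dots,a_p).$$

$X'$ is a chain: $a_k<b_t$ by definition of $k(t)$, and $s_{a_k}<s_{b_t}$ by choice of $t$. It starts at $a_1\ge i$ and ends at $x$.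

$Y'$ is a chain in $[i',y]$ ending at $y$. It contains $a_p=y$ because $k<p$. By maximality of $k$ we have $a_{k+1}\ge b_t$. So if $t>1$, then $a_{k+1}>b_{t-1}$ and positions increase. Minimality of $t$ together with the monotonicity of $k(\cdot)$ gives
$$s_{b_{t-1}}\le s_{a_{k(t-1)}}\le s_{a_k}<s_{a_{k+1}},$$
so values increase, and the first position is $b_1\ge i'$. If $t=1$, then $Y'=(a_{k+1},\dots,a_p)$ is part of the chain $a$, and its first position is $a_{k+1}\ge b_1\ge i'$.

The chains $X'$ and $Y'$ together use the same positions, with multiplicity, as $a$ and $b$. Hence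
$$f_i(x)+f_{i'}(y)\ge w(X')+w(Y')=f_i(y)+f_{i'}(x).\qquad\square$$

We shall mostly use this consequence: if $x<y$, $s_x>s_y$ and $f_{i'}(x)\ge f_{i'}(y)$, then also $f_i(x)\ge f_i(y)$ for every $i<i'$. Once $x$ beats $y$, it beats $y$ in all windows reaching further left.

The first use of Lemma 1 is that every entry of the density matrix is $\le0$.

**Lemma 2.** For $0\le i<j\le n-1$,
$$M_{i,j}+M_{i+1,j+1}\ \ge\ M_{i+1,j}+M_{i,j+1}.$$
That is, $M_{i,j}-M_{i+1,j}$ is nonincreasing in $j\in[i+1,n]$.

*Proof.* By (1), $M_{i,j+1}=\max(M_{i,j},f_i(j))$. If $M_{i,j+1}=M_{i,j}$, the claim reduces to $M_{i+1,j+1}\ge M_{i+1,j}$, which holds.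

Otherwise $M_{i,j+1}=f_i(j)$. To bring in Lemma 1 we turn $M_{i,j}$ into a value of $f$. Insert into $s$, immediately before position $j$, a new element of weight $1$ whose value exceeds all others. In the new sequence it has position $j$, and the old element $j$ has position $j+1$. For $h\le j$, the best chain in $[h,j]$ ending at the new element has weight $M_{h,j}+1$, because every chain in $[h,j-1]$ can be extended by it. The best chain from $h$ on ending at the old element $j$ still has weight $f_h(j)$, because the new element is too large to precede it. Apply Lemma 1 in the new sequence with $x=j$, $y=j+1$, $i'=i+1\le j$: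
$$M_{i,j}+1-f_i(j)\ \ge\ M_{i+1,j}+1-f_{i+1}(j).$$
So $M_{i,j}+f_{i+1}(j)\ge f_i(j)+M_{i+1,j}=M_{i,j+1}+M_{i+1,j}$. Since $M_{i+1,j+1}\ge f_{i+1}(j)$, the claim follows. $\square$

## 4. Row drops measured by size, and where that fails

For a row $i$ with $0\le i\le n-2$ consider the row difference
$$D_i(j)=M_{i,j}-M_{i+1,j},\qquad j=i+1,\dots,n .$$
Rearranging the definition of the density gives
$$M^\square_{i,j}=D_i(j+1)-D_i(j).\tag{2}$$
So the nonzero entries of row $i$ are exactly the steps at which $D_i$ changes. By Lemma 2 each change is a drop. Moreover $D_i(i+1)=w_i$, and $D_i\ge0$.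

The first thing to try is to bound the number of drops by their total size, which is at most $w_i$. If all weights are $1$, then $D_i$ is integer valued, starts at $1$ and never goes below $0$. It drops at most once, so $\delta(M^s)\le n-1$. For positive integer weights, row $i$ has at most $w_i$ drops.

This stops working as soon as the weights are large or not integral, because then the total $w_i$ can be spent in many small drops. Proposition 1 already contains an example: for $w_0=n$, $w_k=k$ and $s$ decreasing, $D_0(j)=n-(j-1)$ drops $n-1$ times. Counting by size, and using that row $i$ has only $n-1-i$ positions, the bound obtained for this example is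
$$\sum_{i=0}^{n-2}\min(w_i,\,n-1-i)=(n-1)+\Big\lfloor\tfrac{(n-1)^2}{4}\Big\rfloor,$$
which is quadratic, while the true count is $2n-3$. For arbitrary real weights the size of a drop says nothing.

## 5. Counting the values of a row difference

A monotone sequence that takes at most $N$ distinct values changes at most $N-1$ times. So instead of the size of the drops of $D_i$, we count the values of $D_i$, and we ask where a new value can come from.

All quantities are produced by a recursion that uses only maxima and additions of constants. Suppose a quantity is $Q_h=\max_b Q_h(b)$ for every left end $h$. If one and the same candidate $b$ attains the maximum for $h=i$ and for $h=i+1$, then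
$$Q_i-Q_{i+1}=Q_i(b)-Q_{i+1}(b),$$
and the difference is **inherited**. A new value is created only if there is no common maximizer. We call this a bad event and try to show that bad events are rare. Lemma 1 is the right tool: it says in which direction maximizers can move as $h$ varies.

It matters which recursion is used. The direct one is
$$f_i(k)=w_k+\max\big(\{0\}\cup\{f_i(x):i\le x<k,\ s_x<s_k\}\big),$$
in which each $k$ chooses among all its predecessors. This fails, as the following sequence shows. Let $n=2m$; let positions $0,\dots,m-1$ carry the values $m-1,\dots,0$ with weights $w_x=m-x$, and let positions $m,\dots,2m-1$ carry the values $2m-1,\dots,m$ with any weights. Every $k\ge m$ has all of $0,\dots,m-1$ as predecessors, and no others. For $i\le m-1$, as $f_i(x)=w_x$ for $i\le x<m$, the unique maximizer is $x=i$. So for each $k\ge m$ and each $i\le m-2$ the maximizers for $i$ and $i+1$ differ. These are $m(m-1)$ bad events, about $n^2/4$, although $f_i(k)-f_{i+1}(k)=w_i-w_{i+1}=1$ every time. The $m$ elements on the right all compute the same maximum, and each pays for it separately.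

The remedy is to share: keep running maxima over sets of values. The extreme version keeps, for every threshold, the running maximum of $f_i$ over all elements below that threshold. Then $f_i(k)$ is $w_k$ plus a single stored number, and nothing is left to choose. But each new element must now be merged into the running maximum of every threshold above it. That makes $n(n-1)/2$ merges if every value has its own threshold, and a merge is again a maximum that may have a bad event. So the budget is quadratic again.

The proof takes a middle course. It stores running maxima over *dyadic* blocks of values, so that each element is merged into at most about $\log_2 n$ of them and each $f_i(k)$ chooses among at most about $\log_2n$ of them. Moreover these two numbers, for one element, add up to the number of bits.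

## 6. Labels and left blocks

Fix an admissible $r$ and sets $V_0<\dots<V_{r-1}$ as in its definition. The *label* $\ell(k)\in\{0,\dots,r-1\}$ of position $k$ is given by $s_k\in V_{\ell(k)}$. For $x<k$,
$$s_x<s_k\iff\ell(x)<\ell(k).\tag{3}$$
Indeed, different labels order the values, and two positions with equal labels carry decreasing values, so $s_x>s_k$ in that case. (On a first reading take $r=n$, where the label is the rank of the value.)

Let $L=\lceil\log_2r\rceil$ and write labels with $L$ bits, numbered $L-1,\dots,0$ from the top.

**Definition (left block).** A *left block* is a pair consisting of a bit position $b$ and a pattern for the bits above $b$. It is identified with the set $\nu$ of all labels in $\{0,\dots,r-1\}$ that have this pattern above $b$ and have bit $b$ equal to $0$. Let $\mathcal B$ be the family of left blocks that are nonempty as sets.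

For $r=6$, $L=3$ the left blocks are $\{0,1,2,3\}$ (bit 2), $\{0,1\}$ and $\{4,5\}$ (bit 1), $\{0\},\{2\},\{4\}$ (bit 0). Two different pairs may give the same set: for $r=5$ the set $\{4\}$ arises at bit 1 and at bit 0. They count as two members of $\mathcal B$; all counts below are over pairs.

We need three facts about $\mathcal B$.

**Fact 1.** *A label $u$ lies in exactly as many left blocks as it has zero bits.* For each zero bit $b$ of $u$ there is exactly one block at bit $b$ containing $u$, the one with the pattern of $u$ above $b$; at a one bit there is none.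

**Fact 2.** *For a label $v$ and a bit $b$ with $v_b=1$, let $N(v,b)$ be the left block at bit $b$ with the bits of $v$ above $b$. Then $N(v,b)\in\mathcal B$ and*
$$\{0,\dots,v-1\}=\bigsqcup_{b:\,v_b=1}N(v,b).$$
*If $b'<c$ are two such bits, every label in $N(v,c)$ is smaller than every label in $N(v,b')$.* The block is nonempty, since $v$ with bit $b$ cleared is a label below $v$. A label $u$ satisfies $u<v$ exactly if, at the highest bit $b$ where they differ, $v_b=1$ and $u_b=0$; this means $u\in N(v,b)$, for exactly one $b$. If $u\in N(v,c)$ and $u'\in N(v,b')$ with $b'<c$, then $u$ and $u'$ both agree with $v$ above bit $c$, while $u_c=0$ and $u'_c=v_c=1$. So $u<u'$.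

For example, $5=101$ in binary gives $N(5,2)=\{0,1,2,3\}$ and $N(5,0)=\{4\}$. Note the direction: a **higher** bit means **smaller** labels.

**Fact 3.** $|\mathcal B|\ge r-1$. At bit $b$ the block with pattern $q$ (read as a number) begins with the label $q2^{b+1}$, so it is nonempty exactly if $q2^{b+1}\le r-1$. This allows $\lfloor (r-1)/2^{b+1}\rfloor+1=\lceil r/2^{b+1}\rceil$ values of $q$. Hence
$$|\mathcal B|=\sum_{b=0}^{L-1}\Big\lceil\frac r{2^{b+1}}\Big\rceil\ \ge\ r\,(1-2^{-L})\ \ge\ r-1,$$
because $r\le2^L$. (For $r=6$: $3+2+1=6\ge5$. For $r=1$: $L=0$ and $\mathcal B=\emptyset$.)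

**The recursion.** Let $\Omega$ be the set of all labels. For $\nu\in\mathcal B\cup\{\Omega\}$ and $i\le p\le n$ let
$$g_i(\nu,p)=\max\big(\{0\}\cup\{f_i(x):i\le x<p,\ \ell(x)\in\nu\}\big).$$
This is nonincreasing in $i$, and $M_{i,p}=g_i(\Omega,p)$ by (1). Let
$$B_k=\{b:\text{bit }b\text{ of }\ell(k)\text{ is }1\},\qquad G^k_i(b)=g_i\big(N(\ell(k),b),k\big)\quad(b\in B_k).$$
A chain ending at $k$ either is $\{k\}$ or has a previous element $x<k$ with $s_x<s_k$. By (3) the latter means $\ell(x)<\ell(k)$, and by Fact 2 it means that $\ell(x)$ lies in exactly one $N(\ell(k),b)$. So for $i\le k$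
$$f_i(k)=w_k+\max_{b\in B_k}G_i^k(b)\ \ (B_k\ne\emptyset),\qquad f_i(k)=w_k\ \ (B_k=\emptyset).\tag{4}$$
For $i\le p\le n-1$, directly from the definition,
$$g_i(\nu,p+1)=\begin{cases}\max\big(g_i(\nu,p),\,f_i(p)\big)&\text{if }\ell(p)\in\nu,\\ g_i(\nu,p)&\text{if }\ell(p)\notin\nu.\end{cases}\tag{5}$$

## 7. New values in a row come only from bad events

Fix a row $i$ with $0\le i\le n-2$.

**Definition (bad events).** A *merge event* is a pair $(\nu,p)$ with $\nu\in\mathcal B\cup\{\Omega\}$, $\ell(p)\in\nu$ and $p\ge i+1$. It is *bad in row $i$* if neither of the two options "old", $g(\nu,p)$, and "new", $f(p)$, attains the maximum in (5) for both indices $i$ and $i+1$. A *choice event* is a position $k\ge i+1$ with $B_k\ne\emptyset$. Let $\mathrm{Tight}_h(k)\subseteq B_k$ be the set of maximizers in (4) for the index $h$. The choice event is *bad in row $i$* if $\mathrm{Tight}_i(k)\cap\mathrm{Tight}_{i+1}(k)=\emptyset$. Let $\beta_i$ be the number of bad events, of both kinds, in row $i$.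

For an example take $s=(2,1,0,3)$ with weights $(3,2,1,1)$ and $r=4$, so that labels are values.

- *Merge event $(\Omega,1)$.* For $h=0$, $g_0(\Omega,1)=3>2=f_0(1)$: only old is tight. For $h=1$, $g_1(\Omega,1)=0<2=f_1(1)$: only new is tight. The event is bad in row $0$, and it creates the value $g_0(\Omega,2)-g_1(\Omega,2)=3-2=1$, which differs from $0$ and from $w_0=3$.
- *Choice event $k=3$.* Here $\ell(3)=3=11$ in binary, $N(3,1)=\{0,1\}$ and $N(3,0)=\{2\}$. For $h=0$: $G_0(0)=3$, $G_0(1)=2$, so $\mathrm{Tight}_0=\{0\}$. For $h=1$: $G_1(0)=0$, $G_1(1)=2$, so $\mathrm{Tight}_1=\{1\}$. The event is bad in row $0$. For $h=2$: $\mathrm{Tight}_2=\{1\}$. For $h=3$ both candidates are $0$ and $\mathrm{Tight}_3=\{0,1\}$.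

**Claim A.** Row $i$ contains at most $1+\beta_i$ nonzero entries $M^\square_{i,j}$ with $i<j\le n-1$.

*Proof.* The step shows that all row differences are inherited from $0$, $w_i$ or bad events. Let
$$\gamma_i(\nu,p)=g_i(\nu,p)-g_{i+1}(\nu,p)\ \ (i+1\le p\le n),\qquad \varphi_i(k)=f_i(k)-f_{i+1}(k)\ \ (k\ge i+1).$$
Let $E_i$ be the set of the values $\gamma_i(\nu,p+1)$ at bad merge events $(\nu,p)$ and $\varphi_i(k)$ at bad choice events $k$. Then $|E_i|\le\beta_i$. We show that all $\gamma_i(\nu,p)$ and $\varphi_i(k)$ lie in $\{0,w_i\}\cup E_i$, by induction in the order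
$$\gamma_i(\cdot,i+1),\ \varphi_i(i+1),\ \gamma_i(\cdot,i+2),\ \varphi_i(i+2),\ \dots,\ \gamma_i(\cdot,n).$$

*Base.* $g_{i+1}(\nu,i+1)=0$, since there are no positions in the range. Further, $g_i(\nu,i+1)$ is $f_i(i)=w_i$ if $\ell(i)\in\nu$ and $0$ otherwise. So $\gamma_i(\nu,i+1)\in\{0,w_i\}$.

*The value $\varphi_i(k)$.* If $B_k=\emptyset$, both $f_i(k)$ and $f_{i+1}(k)$ equal $w_k$, and $\varphi_i(k)=0$. If the choice event $k$ is not bad, a common maximizer $b$ gives $\varphi_i(k)=G^k_i(b)-G^k_{i+1}(b)=\gamma_i(N(\ell(k),b),k)$, which is covered by induction. If it is bad, $\varphi_i(k)\in E_i$.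

*The value $\gamma_i(\nu,p+1)$.* If $\ell(p)\notin\nu$, it equals $\gamma_i(\nu,p)$. If $(\nu,p)$ is a merge event that is not bad, a common tight option gives $\gamma_i(\nu,p)$ (old) or $\varphi_i(p)$ (new). If it is bad, the value is in $E_i$.

This completes the induction. In particular $D_i(j)=M_{i,j}-M_{i+1,j}=\gamma_i(\Omega,j)$, $j=i+1,\dots,n$, takes at most $2+\beta_i$ distinct values. By Lemma 2 it is monotone, so it changes at most $1+\beta_i$ times. By (2) its changes are exactly the nonzero entries of row $i$. $\square$

From here on the row is no longer fixed. We fix an event and count the rows in which it is bad.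

## 8. A merge goes bad in at most one row

**Claim B.** A merge event $(\nu,p)$ is bad in at most one row. If no $x<p$ has $\ell(x)\in\nu$, it is bad in no row.

*Proof.* If no $x<p$ has its label in $\nu$, then $g_h(\nu,p)=0<f_h(p)$ for all $h\le p$. The new option is always tight, and no row is bad.

In general we show that the indices at which old wins form an initial segment. Say that old is tight at $h\le p$ if $g_h(\nu,p)\ge f_h(p)$. Suppose old is tight at $i'\le p$, and let $i<i'$. Since $f_{i'}(p)>0$, the maximum $g_{i'}(\nu,p)$ is positive, so there is $x\in[i',p)$ with $\ell(x)\in\nu$ and $f_{i'}(x)=g_{i'}(\nu,p)\ge f_{i'}(p)$. If $s_x<s_p$, we could append $p$ to an optimal chain ending at $x$, and get $f_{i'}(p)\ge f_{i'}(x)+w_p>f_{i'}(x)$, a contradiction. So $s_x>s_p$, and Lemma 1 with $y=p$ gives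
$$f_i(x)-f_i(p)\ge f_{i'}(x)-f_{i'}(p)\ge0.$$
Hence $g_i(\nu,p)\ge f_i(x)\ge f_i(p)$, and old is tight at $i$.

So the indices $h\le p$ at which old is tight form a segment $\{0,\dots,a\}$, possibly empty, and for $h>a$ the new option is tight. Row $i$ concerns the indices $i$ and $i+1$, both $\le p$. If $i+1\le a$, old is tight at both; if $i>a$, new is tight at both. Only row $i=a$ can be bad. $\square$

## 9. A choice among bits moves only upward

**Claim C.** A choice event $k$ (with $B_k\neq\emptyset$) is bad in at most $|B_k|-1$ rows.

*Proof.* We show that the smallest tight bit moves only upward as the left end $h$ increases, and that it moves strictly in every bad row. This is what the example in Section 7 showed.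

**Step 1: discard trivial rows.** For $h\le k$ write $G_h=G^k_h$, $\Gamma_h=\max_{b\in B_k}G_h(b)\ge0$ and $\mathrm{Tight}_h=\mathrm{Tight}_h(k)$. As each $g_h(\nu,k)$ is nonincreasing in $h$, so is $\Gamma_h$. If $\Gamma_{i+1}=0$, all candidates for $i+1$ are $0$, so $\mathrm{Tight}_{i+1}=B_k$ meets $\mathrm{Tight}_i$, and row $i$ is not bad. So only rows with $\Gamma_{i+1}>0$ matter. If $\Gamma_h=0$ for all $h\le k$, no row is bad. Otherwise let $z\le k$ be the last index with $\Gamma_z>0$; then $\Gamma_h>0$ for all $h\le z$.

**Step 2: the comparison.** If $i<i'\le z$, $b'\in\mathrm{Tight}_{i'}$, $c\in B_k$ and $c>b'$, then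
$$G_i(b')\ge G_i(c).\tag{6}$$
If $G_i(c)=0$ this is clear, so let $G_i(c)>0$. Since $G_{i'}(b')=\Gamma_{i'}>0$, there is $x\in[i',k)$ with $\ell(x)\in N(\ell(k),b')$ and $f_{i'}(x)=\Gamma_{i'}$. Since $G_i(c)>0$, there is $y\in[i,k)$ with $\ell(y)\in N(\ell(k),c)$ and $f_i(y)=G_i(c)$. By Fact 2 and $c>b'$ we have $\ell(y)<\ell(x)$. So $y\ne x$ and $s_y<s_x$.

- If $y<x$, append $x$ to an optimal chain ending at $y$: $f_i(x)\ge f_i(y)+w_x>f_i(y)$.
- If $y>x$, then $y\ge i'$, so $f_{i'}(y)\le G_{i'}(c)\le\Gamma_{i'}=f_{i'}(x)$. Lemma 1 applies, since $i<i'\le x<y$ and $s_x>s_y$, and gives $f_i(x)-f_i(y)\ge f_{i'}(x)-f_{i'}(y)\ge0$.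

In both cases $G_i(b')\ge f_i(x)\ge f_i(y)=G_i(c)$, where the first inequality holds because $x\in[i',k)\subseteq[i,k)$. This proves (6).

**Step 3: monotonicity.** For $h\le z$ let $\mu_h=\min\mathrm{Tight}_h$. Let $i<i'\le z$. By (6) with $b'=\mu_{i'}$, no bit $c>\mu_{i'}$ gives a larger value of $G_i$ than $\mu_{i'}$ does. So the maximum $\Gamma_i$ is attained at some bit $\le\mu_{i'}$, and $\mu_i\le\mu_{i'}$.

**Step 4: bad rows force a strict move.** Let row $i$ be bad. Then $\Gamma_{i+1}>0$ by Step 1, so $i+1\le z$. Put $b'=\mu_{i+1}\in\mathrm{Tight}_{i+1}$; since the row is bad, $b'\notin\mathrm{Tight}_i$. If some $c\in\mathrm{Tight}_i$ had $c>b'$, then (6) with $i'=i+1$ would give $G_i(b')\ge G_i(c)=\Gamma_i$, that is, $b'\in\mathrm{Tight}_i$, a contradiction. So every element of $\mathrm{Tight}_i$ is smaller than $b'$, and $\mu_i<\mu_{i+1}$.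

The nondecreasing sequence $\mu_0,\dots,\mu_z$ takes values in $B_k$, so it increases strictly at most $|B_k|-1$ times. $\square$

## 10. Adding zeros and ones of the labels

*Proof of Theorem 1.* For a set $\nu$ of labels let $\|\nu\|$ be the number of positions whose label lies in $\nu$. For $\nu\in\mathcal B\cup\{\Omega\}$ this is at least $1$, because each $V_a$ is nonempty.

**Step 1: count bad events over all rows.** For a fixed $\nu$ there are $\|\nu\|$ positions $p$ with $\ell(p)\in\nu$. By Claim B each gives a bad merge event in at most one row, and the first of them in no row, so $\nu$ contributes at most $\|\nu\|-1$. For $\Omega$ this is $n-1$. Choice events exist only for $B_k\neq\emptyset$, that is $\ell(k)\ne0$, and by Claim C each contributes at most $|B_k|-1$. Hence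
$$\sum_{i=0}^{n-2}\beta_i\ \le\sum_{k:\,\ell(k)\ne0}(|B_k|-1)+\sum_{\nu\in\mathcal B}(\|\nu\|-1)+(n-1).$$

**Step 2: evaluate.** Position $k$ contributes the number of one bits of $\ell(k)$ to $\sum_k|B_k|$ and, by Fact 1, the number of zero bits of $\ell(k)$ to $\sum_{\nu\in\mathcal B}\|\nu\|$. Together these are $L$ bits, so
$$\sum_k|B_k|+\sum_{\nu\in\mathcal B}\|\nu\|=nL.$$
Positions with $\ell(k)=0$ have $|B_k|=0$, so leaving them out does not change the first sum. Two numbers are subtracted from $nL$. The first is $\#\{k:\ell(k)\ne0\}$, which is at least $r-1$ because each of the $r-1$ nonzero labels occurs. The second is $|\mathcal B|$, which is at least $r-1$ by Fact 3. Therefore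
$$\sum_{i=0}^{n-2}\beta_i\le nL-2(r-1)+(n-1).$$

**Step 3: back to the density matrix.** Summing Claim A over the $n-1$ rows,
$$\delta(M^s)\le\sum_{i=0}^{n-2}(1+\beta_i)\le(n-1)+nL-2(r-1)+(n-1)=n\lceil\log_2r\rceil+2(n-r).\qquad\blacksquare$$

With $r=n$ the last term vanishes and $\delta(M^s)\le n\lceil\log_2n\rceil$ for every weighted sequence. This also completes Theorem 2. For decreasing $s$ one can take $r=1$, and Theorem 1 gives $2n-2$, one more than the exact maximum $2n-3$ of Proposition 1. The argument does not decide whether the logarithmic factor is needed: the range proved here for the maximum of $\delta(M^s)$ is $[\,2n-3,\ n\lceil\log_2n\rceil\,]$.
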